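\title{Equitable tree colorings of graphs of bounded maximum degree}

\begin{abstract}
A tree $k$-coloring of a graph is a partition of its vertices into $k$ classes, each of which induces a forest; it is equitable if the sizes of any two classes differ by at most one. We prove the conjecture of Wu, Zhang, and Li that every graph of maximum degree at most $\Delta$ has an equitable tree $k$-coloring whenever $k\ge(\Delta+1)/2$. The bound on $k$ cannot be lowered. The proof is an induction on a stronger statement, in which one vertex may have degree up to $4k-2$. It exchanges vertices between the classes of an extremal, nearly balanced coloring, and its combinatorial core is a counting lemma about medians in trees.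
\end{abstract}

\section{Introduction}

All graphs in this paper are finite and simple, and $k$ is a positive integer. A \emph{$k$-coloring} of a graph $G$ is a map $\varphi\colon V(G)\to\{1,\dots,k\}$, and its \emph{classes} are the sets $\varphi^{-1}(i)$, which may be empty. The coloring is a \emph{tree $k$-coloring} if every class induces a forest, and it is \emph{equitable} if the sizes of any two classes differ by at most one. We ask how many colors guarantee an equitable tree coloring of every graph of maximum degree at most $\Delta$.

Without the word ``equitable'' the answer is elementary. Let $\Delta(G)\le 2k-1$ and color the vertices one at a time. The next vertex $v$ has at most $2k-1$ colored neighbors, so some class contains at most one of them, and putting $v$ into that class creates no cycle. In the other direction, $K_{2k+1}$ has maximum degree $2k$ and no tree $k$-coloring, because some class would contain three vertices, that is, a triangle. So all graphs of maximum degree at most $\Delta$ have tree $k$-colorings exactly when $k\ge(\Delta+1)/2$.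

Balance is a genuine additional constraint. The greedy argument uses only that each vertex has at most $2k-1$ \emph{earlier} neighbors, so for $k=2$ it applies to $K_{3,7}$, with the three vertices of the small side colored first. But $K_{3,7}$ has no equitable tree $2$-coloring: one class contains two vertices of the small side, hence at most one vertex of the large side (two would close a $4$-cycle), hence at most four of the ten vertices. This example depends on vertices of large degree, which keep many other vertices out of their class. When all degrees are at most $2k-1$, a vertex can obstruct only few others, and one would guess that balance then costs nothing. This is the conjecture of Wu, Zhang, and Li, as stated in \cite{GLS}: \emph{if $\Delta,k\in\mathbb N$ and $k\ge(\Delta+1)/2$, then every graph of maximum degree at most $\Delta$ has an equitable tree $k$-coloring.} We prove it, together with a strengthening that the induction needs.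

\begin{theorem}\label{thm:main}
Let $k\ge1$ and let $G$ be a graph.
\begin{itemize}
\item[(a)] If $\Delta(G)\le 2k-1$, then $G$ has an equitable tree $k$-coloring.
\item[(b)] If $|V(G)|=ks$ for an integer $s\ge1$, and some $p\in V(G)$ satisfies $d(p)\le 4k-2$ and $d(v)\le 2k-1$ for all $v\ne p$, then $G$ has an equitable tree $k$-coloring.
\end{itemize}
\end{theorem}

Since $k\ge(\Delta+1)/2$ means $\Delta\le 2k-1$, part (a) is exactly the conjecture.

\begin{corollary}\label{cor:sharp}
Every graph of maximum degree at most $\Delta$ has an equitable tree $k$-coloring if and only if $k\ge(\Delta+1)/2$.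
\end{corollary}

\begin{proof}
One direction is Theorem~\ref{thm:main}(a). If $k<(\Delta+1)/2$, then $\Delta\ge 2k$, and $K_{2k+1}$ has maximum degree $2k\le\Delta$ and no tree $k$-coloring.
\end{proof}

Some bound on $d(p)$ is needed in part (b). Let $k=2$ and let $G$ consist of three copies of $K_4$ that share one vertex $p$. Then $G$ has ten vertices, all of degree $3$ except $p$, which has degree $9$. The class of $p$ contains at most one further vertex from each $K_4$, so it has at most four vertices instead of five.

Section~\ref{sec:small} treats $k=2$ and part of the case $k=3$ by hand; the moves of the general proof and its main obstacle are visible there. Section~\ref{sec:setup} chooses an extremal coloring of a minimal counterexample, and Section~\ref{sec:count} reduces the theorem to one inequality, Proposition~\ref{prop:key}. Sections~\ref{sec:variants}--\ref{sec:double} develop the exchange moves, Section~\ref{sec:triad} proves the counting lemma on medians, and Section~\ref{sec:key} combines them into a proof of the inequality.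

\section{Forests and medians}\label{sec:forests}

For $X\subseteq V(G)$ and a vertex $v$, let $d_X(v)$ be the number of neighbors of $v$ in $X$, let $e(X)$ be the number of edges of $G[X]$, and write $X+v=X\cup\{v\}$ and $X-v=X\setminus\{v\}$. We write $u\sim v$ for adjacency. If $G[X]$ is a forest and $v\notin X$, then $v$ is \emph{addable} to $X$ if $G[X+v]$ is a forest. A cycle of $G[X+v]$ consists of $v$ and a path of $G[X]$ between two neighbors of $v$. Hence $v$ is addable to $X$ if and only if it has at most one neighbor in each component of $G[X]$. In particular, $v$ is addable if $d_X(v)\le1$, and a vertex that is not addable has two neighbors in one component of $G[X]$.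

To see that a graph is a forest we often use the following \emph{gluing principle}: if the vertex set is partitioned into parts that induce trees, one part is distinguished, every other part sends at most one edge to the distinguished part, and there are no further edges between parts, then the graph is a forest.

Let $u_1,u_2,u_3$ be vertices of a tree $T$, not necessarily distinct. Exactly one vertex $m$ of $T$ lies on all three paths between pairs $u_i,u_j$; it is the \emph{median} of $u_1,u_2,u_3$. We use three properties.
\begin{itemize}
\item[(M1)] If $i\ne j$ and $u_i,u_j\neq m$, then $u_i$ and $u_j$ lie in different components of $T-m$, because the path between them passes through $m$. In particular, if $u_i=u_j$ for some $i\neq j$, then this vertex is $m$.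
\item[(M2)] Conversely, if $u_1,u_2,u_3$ lie in three different components of $T-c$, then all three paths pass through $c$, so $c$ is the median.
\item[(M3)] Subdividing edges of $T$ and attaching leaves does not change the median. If three distinct new leaves are attached at $u_1,u_2,u_3$, their median is again $m$, since the path between two of the leaves contains the path between their points of attachment.
\end{itemize}
Medians enter for the following reason. If a vertex $y\notin T$ has exactly three neighbors in $T$, then by (M1) their median lies on every cycle of $T+y$, so $y$ can replace the median without creating a cycle.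

\section{Two and three colors}\label{sec:small}

\subsection*{Two colors}
Let $\Delta(G)\le3$. By induction on the number of vertices, color $G-v$ equitably, and put $v$ into a class that contains at most one of its neighbors. If the result is not equitable, its classes $X$ and $B$ satisfy $|B|=|X|+2$, and it suffices to find a vertex of $B$ that is addable to $X$. Suppose there is none. Then every $y\in B$ has two neighbors among the vertices that are not isolated in $G[X]$, and each such vertex has at most two neighbors in $B$. Counting edges gives $2|B|\le 2|X|$, which is false. This proves Theorem~\ref{thm:main}(a) for $k=2$.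

\subsection*{Three colors}
Let $\Delta(G)\le5$, and suppose the inductive step has produced a tree $3$-coloring with classes $X,W,B$ of sizes $s-1,s,s+1$. If a vertex of $B$ is addable to $X$, we move it. If no vertex of $W\cup B$ is addable to $X$, the count above gives $2(2s+1)\le 4(s-1)$, which is false. So we may assume that no vertex of $B$, but some $w_0\in W$, is addable to $X$. If some $y\in B$ is addable to $W$, we \emph{shift}: the classes $X+w_0$, $W-w_0+y$, $B-y$ are forests of size $s$. So we may also assume that no vertex of $B$ is addable to $W$. Each $y\in B$ has at least two neighbors in $X$, and therefore two or three neighbors in $W$.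

A direct count of the edges between $B$ and $W$ now fails, because a vertex of $W$ that is addable to $X$ may have no neighbor in $X$ and many in $B$. Call $w\in W$ \emph{rigid} if it is not addable to $X$. A rigid vertex has two neighbors in $X$, hence at most three in $W\cup B$. The idea of the whole proof is that the vertices of $W$ that really block vertices of $B$ must be rigid.

Suppose first that $d_W(y)=2$ for all $y\in B$. Let $w\in W$ have a neighbor $y\in B$. Then $G[W-w+y]$ is a forest, since $y$ has one neighbor in $W-w$. If $w$ were addable to $X$, the classes $X+w$, $W-w+y$, $B-y$ would form an equitable tree coloring. Otherwise $w$ is rigid; it is not isolated in $G[W]$, since the two neighbors of $y$ lie in one component; so $w$ has at most two neighbors in $B$. If this happened for all such $w$, we would get $2(s+1)\le 2s$. Hence an equitable coloring exists.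

The obstacle is a vertex with three neighbors in one component of $G[W]$. Let this component be a claw with center $c$ and leaves $m_1,m_2,m_3$, and let $q\in B$ be adjacent to the three leaves. Replacing $m_1$ by $q$ leaves the cycle $qm_2cm_3$, and only the median $c$ can be replaced by $q$. The argument above then shows that $c$ is rigid and says nothing about the leaves. If a second vertex $q'\in B$ has the same three neighbors, the two vertices $q,q'$ certify only one rigid vertex, and the count loses. The remedy is a \emph{double exchange}: removing $m_1,m_2$ and inserting $q,q'$ turns the claw into a star with center $m_3$. If $m_1$ is addable to $X$, we want to use the classes $X+m_1$, $W-m_1-m_2+q+q'$ and $B-q-q'+m_2$. The last set has to be a forest, and in it the one vertex $m_2$ may have large degree. For general $k$ the set $B$ is a union of several classes that we recolor by induction, and this is why Theorem~\ref{thm:main} has a part (b). Finally, one has to show that repeated single and double exchanges certify enough rigid vertices; this is the counting lemma of Section~\ref{sec:triad}.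

\section{Extremal nearly equitable colorings}\label{sec:setup}

We prove (a) and (b) together, for all $k$ at once, by induction on $|V(G)|+|E(G)|$. Suppose that the theorem fails for a graph $G$ and an integer $k$, while both parts hold, for every number of colors, for all graphs with smaller $|V|+|E|$. Let $V=V(G)$ and $n=|V|$. If $k=1$, at most one vertex has degree at least $2$, so $G$ is a forest and one color suffices. If $n\le k$, distinct colors suffice. So $k\ge2$ and $n>k$.

If $G$ has a vertex of degree at least $2k$, then $G$ satisfies the hypothesis of (b): this vertex is unique, we call it $p$, we have $d(p)\le 4k-2$, and $k$ divides $n$. Otherwise we say that $p$ \emph{does not exist}. In both cases every vertex other than $p$ has degree at most $2k-1$.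

Let $s=\lceil n/k\rceil\ge2$ and write $n=ks+1-\rho$ with $1\le\rho\le k$; if $p$ exists, then $\rho=1$. A class of size $s-1$ is \emph{small}. An equitable $k$-coloring has $\rho-1$ small classes and all other classes of size $s$. A \emph{nearly equitable} coloring is a tree $k$-coloring with one class $V^+$ of size $s+1$, exactly $\rho$ small classes, and all other classes of size $s$. It is \emph{admissible} if, in case $p$ exists, $p$ lies in the unique small class. This condition will keep $p$ away from the part of the graph where we need degree bounds.

\begin{lemma}\label{lem:exist}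
$G$ has an admissible nearly equitable coloring.
\end{lemma}

\begin{proof}
Suppose that $p$ does not exist. Take a vertex $v$ and an equitable tree $k$-coloring of $G-v$. Since $G-v$ has $ks-\rho$ vertices, there are $\rho$ small classes and $k-\rho$ classes of size $s$. As $d(v)\le 2k-1$, some class contains at most one neighbor of $v$; add $v$ to it. If the class was small, we obtain an equitable tree coloring of $G$, which does not exist. So the class had size $s$, and the result is nearly equitable.

Suppose that $p$ exists, and let $u\sim p$. By part (b) for the graph $G-pu$, there is a tree $k$-coloring of $G-pu$ with all classes of size $s$. It is not a tree coloring of $G$, so some class $Z$ contains $p$ and $u$, and $G[Z]$ has a cycle through the edge $pu$. Then $d_Z(u)\ge2$, so $u$ has at most $2k-3$ neighbors in the other $k-1$ classes, and one of them, say $Y$, has $d_Y(u)\le1$. Moving $u$ to $Y$ gives a nearly equitable coloring whose small class $Z-u$ contains $p$.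
\end{proof}

\subsection*{Accessible classes}
For an admissible coloring $f$, let $\Gamma(f)$ be the digraph whose vertices are the classes of $f$ and a symbol $\infty$. It has an arc $X\to Y$ between different classes if some $x\in X$ is addable to $Y$ (the arc is \emph{due to} $x$), and an arc $X\to\infty$ for every small class $X$. Paths in $\Gamma(f)$ are directed and have no repeated vertices. A class is \emph{accessible} if there is a path from it to $\infty$; all classes on such a path are accessible. Let $\mathcal A=\mathcal A(f)$ be the set of accessible classes, and put
\[
a=|\mathcal A|\ge1,\qquad b=k-a,\qquad B=B(f)=V\setminus\textstyle\bigcup\mathcal A .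
\]

Paths to $\infty$ let us fill a small class from far away. Let $Y_1\to\dots\to Y_m\to\infty$ be a path ($m\ge1$) with the arc $Y_i\to Y_{i+1}$ due to $x_i$, and let $x_0$ be a vertex outside $Y_1\cup\dots\cup Y_m$ that is addable to $Y_1$. Replace $Y_i$ by $Y_i+x_{i-1}-x_i$ for $i<m$, and $Y_m$ by $Y_m+x_{m-1}$. Each new set is contained in some $Y_i+x_{i-1}$, so it induces a forest. The small class $Y_m$ grows to size $s$, the other sizes do not change, and the union of the classes gains exactly $x_0$. We say that $x_0$ is \emph{pushed along} the path.

If $V^+$ were accessible, by a path $V^+\to Y_1\to\dots\to\infty$ with first arc due to $x_0$, then pushing $x_0$ along the rest of the path would give an equitable tree coloring. Hence $V^+\notin\mathcal A$. All small classes are accessible. So $b\ge1$, $|B|=bs+1$, $p\notin B$, and every accessible class has size at most $s$. No $y\in B$ is addable to an accessible class, so $d_X(y)\ge2$ for all $X\in\mathcal A$, and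
\begin{equation}\label{eq:B}
d_B(y)+\sum_{X\in\mathcal A}\bigl(d_X(y)-2\bigr)\le 2k-1-2a=2b-1\qquad(y\in B),
\end{equation}
where all summands are nonnegative. In particular $\Delta(G[B])\le 2b-1$: the graph $G[B]$ satisfies the hypothesis of the theorem for $b$ colors. This is what makes the induction over all $k$ useful.

\begin{lemma}\label{lem:a2}
If $p$ exists, then $a\ge2$ for every admissible coloring.
\end{lemma}

\begin{proof}
Suppose $\mathcal A=\{X\}$. Then $X$ is the small class, $p\in X$, and $b=k-1$. Let $X'$ be the set of vertices that are not isolated in $G[X]$. Each of the $bs+1$ vertices of $B$ has at least two neighbors in $X'$. A vertex of $X'$ other than $p$ has at most $2k-2=2b$ neighbors in $B$, there are at most $s-2$ such vertices, and if $p\in X'$ it has at most $4k-3=4b+1$ neighbors in $B$. So $2(bs+1)\le 2b(s-2)+4b+1=2bs+1$, a contradiction.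
\end{proof}

This is the only place where the bound $d(p)\le4k-2$ on the counterexample is used numerically, and the count has no room to spare.

\subsection*{The choice of the coloring}
An admissible coloring is \emph{extremal} if $a$ is as large as possible and, subject to this, $\sum_{X\in\mathcal A}e(X)$ is as small as possible. All extremal colorings have the same $a$ and $b$.

We want to rearrange an accessible class $W$ together with $B$ without destroying the accessibility of the other classes. For $U\in\mathcal A$ let $\mathcal A_f(U)$ be the set of classes $X\in\mathcal A\setminus\{U\}$ that have no path to $\infty$ in $\Gamma(f)-U$, and let $\mathcal A_f(\infty)=\mathcal A$. A class $W\in\mathcal A$ is \emph{terminal} in $f$ if $\mathcal A_f(W)=\emptyset$. One terminal class is not enough: we need a family of terminal classes whose vertices are not addable to almost any accessible class outside the family, since this bounds their degrees into $B$. A smallest nonempty set $\mathcal A_f(U)$ is such a family.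

\emph{Among all extremal $f$ and all $U\in\mathcal A(f)\cup\{\infty\}$ with $\mathcal A_f(U)\ne\emptyset$, choose a pair $(f,U)$ for which $t=|\mathcal A_f(U)|$ is minimum.} Such pairs exist because $\mathcal A_f(\infty)\neq\emptyset$. Put $\mathcal A'=\mathcal A_f(U)$ and $A'=\bigcup\mathcal A'$.

\begin{lemma}\label{lem:choice}
For the chosen pair $(f,U)$ the following hold.
\begin{itemize}
\item[(i)] Every $Z\in\mathcal A\setminus\mathcal A'$ has a path to $\infty$ in $\Gamma(f)$ that contains no class of $\mathcal A'$.
\item[(ii)] Every $W\in\mathcal A'$ is terminal in $f$.
\item[(iii)] If $p$ exists, then $p\notin A'$.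
\item[(iv)] For all $W\in\mathcal A'$ and $w\in W$,
\begin{equation}\label{eq:W}
d_{W\cup B}(w)+d_{A'\setminus W}(w)\le 2b+2t+1 .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $U=\infty$, there is no such $Z$. Let $U\in\mathcal A$. If $Z\ne U$, then $Z$ has a path to $\infty$ in $\Gamma(f)-U$, and every class on it also reaches $\infty$ in $\Gamma(f)-U$, so it is not in $\mathcal A'$. If $Z=U$, take any path from $U$ to $\infty$. The classes after $U$ reach $\infty$ in $\Gamma(f)-U$, and $U\notin\mathcal A'$.

(ii) By (i), $\mathcal A_f(W)\subseteq\mathcal A'\setminus\{W\}$. This set has fewer than $t$ elements, so $\mathcal A_f(W)=\emptyset$ by the minimality of $t$.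

(iii) Let $V^-\ni p$ be the unique small class. Every path to $\infty$ passes through $V^-$, so $\mathcal A_f(V^-)=\mathcal A\setminus\{V^-\}$, which is nonempty by Lemma~\ref{lem:a2}. Hence $t\le a-1$ and $U\ne\infty$. Either $V^-=U$, or $V^-\to\infty$ is a path in $\Gamma(f)-U$; in both cases $V^-\notin\mathcal A'$.

(iv) A class $Y\in\mathcal A\setminus(\mathcal A'\cup\{U\})$ reaches $\infty$ in $\Gamma(f)-U$ and $W$ does not, so $w$ is not addable to $Y$ and $d_Y(w)\ge2$. There are at least $a-t-1$ such classes, and $d(w)\le 2k-1$ by (iii). So the left side is at most $2k-1-2(a-t-1)$.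
\end{proof}

\subsection*{Terminal pairs and rigid vertices}
A \emph{terminal pair} is a pair $(f,W)$ of an extremal coloring $f$ and a class $W$ that is terminal in $f$ and does not contain $p$. By Lemma~\ref{lem:choice}, $(f,W)$ is a terminal pair for the chosen $f$ and every $W\in\mathcal A'$; other terminal pairs will appear in Section~\ref{sec:double}. For a terminal pair put
\[
\mathcal A^\circ=\mathcal A\setminus\{W\},\qquad S=W\cup B .
\]
Then $p\notin S$, and every class of $\mathcal A^\circ$ has a path to $\infty$ that uses only classes of $\mathcal A^\circ$. A vertex of $S$ is \emph{mobile} for $(f,W)$ if it is addable to some class of $\mathcal A^\circ$, and \emph{rigid} otherwise. The set $M$ of mobile vertices is contained in $W$. A rigid vertex has at least two neighbors in each of the $a-1$ classes of $\mathcal A^\circ$, so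
\begin{equation}\label{eq:rigid}
d_S(v)\le 2k-1-2(a-1)=2b+1\qquad(v\in S\text{ rigid}).
\end{equation}

\section{The key inequality and the final count}\label{sec:count}

Let $(f,U)$ be the chosen pair. For $W\in\mathcal A'$ let $R_W$ be the set of $w\in W$ that are rigid for $(f,W)$ and satisfy $d_W(w)\ge1$, and for $y\in B$ let
\[
\omega_W(y)=\max\{0,\,4-d_W(y)\}\in\{0,1,2\}.
\]
The weight is positive exactly when $d_W(y)\le3$. These are the vertices that can always be exchanged: if $y$ has at most three neighbors in $W$, one vertex of $W$ lies on all cycles of $G[W+y]$, whereas four neighbors may form two pairs in two different components.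

\begin{proposition}\label{prop:key}
For every $W\in\mathcal A'$ and every independent set $J\subseteq B$,
\[
\sum_{y\in J}\omega_W(y)\le|R_W| .
\]
\end{proposition}

In the example with three colors, a vertex of weight $2$ is paid for by its two neighbors in $W$, and a vertex of weight $1$ attached to a claw by the center. The proof of the proposition occupies Sections~\ref{sec:variants}--\ref{sec:key}. We first show that it contradicts the degree bounds. If $t$ is large, the vertices of $B$ do not have enough edges to send four into each class of $\mathcal A'$, so the total weight is large. If $t$ is small, then \eqref{eq:W} limits the number of edges that a single class $W$ can receive from $B$.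

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
\emph{Case $t\ge b$.} Let $I$ be a maximal independent set of $G[B]$. Every vertex of $B$ is in $I$ or adjacent to an element of $I$, so $\sum_{y\in I}(d_B(y)+1)\ge bs+1$. Since $d_B(y)+1\le 2b$ by \eqref{eq:B}, also $|I|\ge(bs+1)/(2b)$. For $y\in I$, inequality \eqref{eq:B} gives
\[
\sum_{W\in\mathcal A'}\omega_W(y)\ge\sum_{W\in\mathcal A'}\bigl(2-(d_W(y)-2)\bigr)\ge 2t-2b+d_B(y)+1 .
\]
We sum over $y\in I$, apply Proposition~\ref{prop:key} to each $W\in\mathcal A'$, and use $|R_W|\le s$ and $2t-2b\ge0$: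
\[
ts\ge\sum_{W\in\mathcal A'}|R_W|\ge(2t-2b)\,\frac{bs+1}{2b}+(bs+1)=\frac tb\,(bs+1)>ts ,
\]
a contradiction.

\emph{Case $t\le b-1$.} Fix $W\in\mathcal A'$. Order $B$ uniformly at random, and let $J$ be the set of $y\in B$ that precede all their neighbors in $B$. Then $J$ is independent, and $y\in J$ with probability $1/(d_B(y)+1)\ge 1/(2b)$. Taking expectations in Proposition~\ref{prop:key} gives $\sum_{y\in B}\omega_W(y)\le 2b|R_W|$. Since $d_W(y)+\omega_W(y)\ge4$ for all $y$, counting the edges between $W$ and $B$ from both sides yields
\[
4(bs+1)\le\sum_{y\in B}\bigl(d_W(y)+\omega_W(y)\bigr)\le\sum_{w\in W\setminus R_W}d_B(w)+\sum_{w\in R_W}\bigl(d_B(w)+2b\bigr).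
\]
For $w\in R_W$ we have $d_B(w)\le 2b+1-d_W(w)\le2b$ by \eqref{eq:rigid}. For $w\in W\setminus R_W$ we have $d_B(w)\le 2b+2t+1\le 4b-1$ by \eqref{eq:W}. So the right side is at most $4b|W|\le 4bs$, a contradiction.

Both cases are impossible, so no counterexample exists.
\end{proof}

\section{Variants of a terminal pair}\label{sec:variants}

In this section and the next, $(f,W)$ is an arbitrary terminal pair, with $\mathcal A^\circ$, $S$, $M$ as defined above. We keep the classes of $\mathcal A^\circ$ and repartition $S$. A set $Y\subseteq V$ with $|Y|=bs$ is \emph{evenly colorable} if $G[Y]$ has a tree $b$-coloring with all classes of size $s$.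

\begin{lemma}\label{lem:even}
Let $Y\subseteq V$ with $|Y|=bs$.
\begin{itemize}
\item[(i)] If all degrees in $G[Y]$ are at most $2b-1$, with at most one exception, which is at most $4b-2$, then $Y$ is evenly colorable.
\item[(ii)] If $Y$ is evenly colorable, $v\notin Y$ and $d_Y(v)\le 2b-1$, then $G[Y+v]$ has a tree $b$-coloring with one class of size $s+1$ and $b-1$ classes of size $s$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) As $bs<|B|\le n$, the induction hypothesis applies to $G[Y]$; use part (b) with $b$ colors. (ii) One of the $b$ classes contains at most one neighbor of $v$.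
\end{proof}

\begin{lemma}[Exit]\label{lem:exit}
Let $z\in M$. There is no partition $S-z=W'\cup B'$ such that $|W'|=|W|$, $G[W']$ is a forest, and $B'$ is evenly colorable.
\end{lemma}

\begin{proof}
Otherwise let $z$ be addable to $Y\in\mathcal A^\circ$, and push $z$ along a path from $Y$ to $\infty$ that uses only classes of $\mathcal A^\circ$. The new classes, $W'$, and the $b$ classes of $B'$ form a tree coloring of $G$ with $\rho-1$ small classes and all others of size $s$. This is an equitable tree coloring.
\end{proof}

\begin{definition}
A \emph{variant} of $(f,W)$ is a partition $S=W^*\cup B^*$ such that $M\subseteq W^*$, $|W^*|=|W|$, $G[W^*]$ is a forest, and $G[B^*]$ has a tree $b$-coloring with one class of size $s+1$ and $b-1$ classes of size $s$. It is \emph{tight} if $e(W^*)=e(W)$. The \emph{trivial} variant $(W,B)$ is tight.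
\end{definition}

The classes of $\mathcal A^\circ$, the set $W^*$ and the $b$ classes of $B^*$ form a nearly equitable coloring $f^*$; we say that $f^*$ \emph{comes from} the variant. The condition $M\subseteq W^*$ keeps $W^*$ accessible, and then the extremal choice of $f$ transfers to the variant.

\begin{lemma}\label{lem:variant}
Let $f^*$ come from a variant $(W^*,B^*)$. Then $f^*$ is admissible, $\mathcal A(f^*)=\mathcal A^\circ\cup\{W^*\}$, $B(f^*)=B^*$, and the following hold.
\begin{itemize}
\item[(V1)] No $y\in B^*$ is addable to $W^*$; in particular $d_{W^*}(y)\ge2$.
\item[(V2)] Every $y\in B^*$ is rigid, and $d_{B^*}(y)\le 2b+1-d_{W^*}(y)\le 2b-1$.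
\item[(V3)] $e(W^*)\ge e(W)$, and if the variant is tight, then $f^*$ is extremal.
\end{itemize}
\end{lemma}

\begin{proof}
If $p$ exists, then $p\notin S$, so the small class containing $p$ belongs to $\mathcal A^\circ$ and is unchanged; hence $f^*$ is admissible. The classes of $\mathcal A^\circ$ are accessible in $f^*$ by their old paths. If $W$ is small, so is $W^*$. Otherwise $W$ has an arc to some $Y\in\mathcal A^\circ$, due to a vertex of $M\subseteq W^*$, so $W^*\to Y$ is an arc of $\Gamma(f^*)$. Thus $f^*$ has the $a$ accessible classes in $\mathcal A^\circ\cup\{W^*\}$, and no others by the maximality of $a$. This gives (V1). Since $M\cap B^*=\emptyset$, (V2) follows from \eqref{eq:rigid} and (V1). The minimality of $\sum e(X)$ gives (V3).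
\end{proof}

\begin{lemma}[Single exchange]\label{lem:single}
Let $(W^*,B^*)$ be a variant, $y\in B^*$ and $w\in W^*$, and suppose that $G[W^*-w+y]$ is a forest. Then $w$ is rigid and $(W^*-w+y,\,B^*-y+w)$ is a variant. If $(W^*,B^*)$ is tight, then
\begin{equation}\label{eq:exch}
d_{W^*}(w)\le d_{W^*-w}(y),
\end{equation}
and the new variant is tight if and only if equality holds.
\end{lemma}

\begin{proof}
By (V2) and Lemma~\ref{lem:even}(i), $B^*-y$ is evenly colorable. The partition $S-w=(W^*-w+y)\cup(B^*-y)$ and Lemma~\ref{lem:exit} show that $w\notin M$; so $M\subseteq W^*-w+y$. By (V1), $G[W^*+y]$ has a cycle, and by hypothesis this cycle contains $w$. So $w$ has at least two neighbors in $W^*+y$, and $d_{B^*-y}(w)\le 2b-1$ by \eqref{eq:rigid}. Lemma~\ref{lem:even}(ii) provides the coloring of $B^*-y+w$. Finally, $e(W^*-w+y)=e(W^*)-d_{W^*}(w)+d_{W^*-w}(y)$, and the last two statements follow from (V3).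
\end{proof}

\section{Vertices with at most three neighbors in a tight variant}\label{sec:tight}

Throughout this section $(W^*,B^*)$ is a tight variant of a terminal pair $(f,W)$. Inequality \eqref{eq:exch} says that a vertex that can be replaced by $y$ has small degree in $G[W^*]$. For $d_{W^*}(y)\le 3$ this determines the local structure.

\begin{lemma}[Two neighbors]\label{lem:two}
Let $y\in B^*$ with $d_{W^*}(y)=2$. Then the two neighbors of $y$ in $W^*$ are the ends of a component $T$ of $G[W^*]$ that is a path. Every $w\in T$ is rigid, and $(W^*-w+y,\,B^*-y+w)$ is a tight variant.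
\end{lemma}

\begin{proof}
By (V1) the neighbors $w_1,w_2$ lie in one component $T$. Let $P$ be the path of $T$ between them. The only cycle of $G[W^*+y]$ has vertex set $P+y$, so Lemma~\ref{lem:single} applies to every $w\in P$. By \eqref{eq:exch}, $d_{W^*}(w_i)\le1$, and $d_{W^*}(w)\le2$ for interior vertices $w$ of $P$. The edges of $P$ already account for these degrees, so $T=P$ and equality holds in \eqref{eq:exch}.
\end{proof}

We call $T$ \emph{the path of $y$}. The next lemma says that $y$ owns its path: no vertex of positive weight that is nonadjacent to $y$ can be blocked by it.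

\begin{lemma}\label{lem:adj}
Let $y\in B^*$ with $d_{W^*}(y)=2$ have the path $T$. If $y'\in B^*-y$ has at most three neighbors in $W^*$ and at least two in $T$, then $y\sim y'$.
\end{lemma}

\begin{proof}
Suppose $y\not\sim y'$. The graph $C=G[T+y]$ is a cycle. For $w\in T$, the set $W_w=W^*-w+y$ is the first part of a tight variant whose second part contains $y'$, and the path $C-w$ is a component of $G[W_w]$.

If $y'$ has exactly two neighbors $q_1,q_2$ in $T$, then its neighbors in $W_{q_1}$ are $q_2$ and at most one vertex of $W^*\setminus T$, which lies in another component. So $y'$ is addable to $W_{q_1}$, contrary to (V1).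

If $y'$ has three neighbors $q_1,q_2,q_3$ in $T$, then its neighbors in $W_{q_1}$ are $q_2,q_3$. By Lemma~\ref{lem:two} they are the ends of $C-q_1$, so $q_1\sim q_2$ and $q_1\sim q_3$. The same argument in $W_{q_2}$ gives $q_2\sim q_3$. So the tree $T$ contains a triangle, which is absurd.
\end{proof}

Let $y\in B^*$ with $d_{W^*}(y)=3$. By (V1), a component $T$ of $G[W^*]$ contains at least two neighbors of $y$. We say that $y$ is of \emph{type I} on $T$ if $T$ contains all three; their median in $T$ is the \emph{center} of $y$. We say that $y$ is of \emph{type II} on $T$ if $T$ contains exactly two; these are the \emph{ends} of $y$.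

\begin{lemma}[Three neighbors]\label{lem:three}
Let $y\in B^*$ with $d_{W^*}(y)=3$.
\begin{itemize}
\item[(i)] If $y$ is of type I with center $c$, then $c$ is rigid, $(W^*-c+y,\,B^*-y+c)$ is a tight variant, and $d_{W^*}(c)=3$ if $c\not\sim y$, while $d_{W^*}(c)=2$ if $c\sim y$.
\item[(ii)] If $y$ is of type II, then every vertex $w$ on the path of $G[W^*]$ between its ends is rigid, and $(W^*-w+y,\,B^*-y+w)$ is a variant.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $j=d_{W^*-c}(y)$, so $j=3$ if $c\not\sim y$ and $j=2$ otherwise. By (M1) these $j$ neighbors lie in different components of $T-c$. So $G[W^*-c+y]$ is a forest and $d_{W^*}(c)\ge j$. Lemma~\ref{lem:single} applies, and equality holds in \eqref{eq:exch}.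

(ii) The only cycle of $G[W^*+y]$ consists of $y$ and the path between the ends, so Lemma~\ref{lem:single} applies.
\end{proof}

In a double exchange two vertices leave $B^*$ and a vertex $x$ of $W^*$ enters first. The difficulty is a neighbor $u\in B^*$ of $x$ that already has $2b-1$ neighbors in $B^*$. The next lemma shows that such a $u$ also loses a neighbor.

\begin{lemma}[Absorption]\label{lem:absorb}
Let $q,q'\in B^*$ be distinct with $d_{W^*}(q)\le3$, and let $T$ be the component of $G[W^*]$ that contains at least two neighbors of $q$.
\begin{itemize}
\item[(i)] If $x\in T$ has at most $4b-2$ neighbors in $B^*-q-q'$, then $B^*-q-q'+x$ is evenly colorable.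
\item[(ii)] If $x\in T$ is rigid, then $B^*-q-q'+x$ is evenly colorable.
\item[(iii)] $T$ contains a rigid vertex.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The set $Y=B^*-q-q'+x$ has $bs$ elements. By Lemma~\ref{lem:even}(i) it suffices to show $d_Y(u)\le 2b-1$ for $u\in B^*-q-q'$. If $u\not\sim x$, this is (V2). Let $u\sim x$. If $d_{W^*}(u)\ge3$, then $d_{B^*}(u)\le 2b-2$ by (V2), so $d_Y(u)\le 2b-1$. If $d_{W^*}(u)=2$, then the path of $u$ contains $x$, so it is $T$, and $u\sim q$ by Lemma~\ref{lem:adj}. Then $u$ has at most $2b-2$ neighbors in $B^*-q-q'$, and again $d_Y(u)\le 2b-1$.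

(ii) As $|T|\ge2$, $x$ has a neighbor in $W^*$, so $d_{B^*}(x)\le 2b\le 4b-2$ by \eqref{eq:rigid} and $b\ge1$.

(iii) Take a neighbor of $q$ if $d_{W^*}(q)=2$, the center in type I, and an end in type II, by Lemmas~\ref{lem:two} and~\ref{lem:three}.
\end{proof}

\section{The double exchange}\label{sec:double}

From now on $(f,U)$ is the pair chosen in Section~\ref{sec:setup}, with $\mathcal A'$, $A'$ and $t$, and $W\in\mathcal A'$; the sets $\mathcal A^\circ$, $S$, $M$ and the words rigid and mobile refer to $(f,W)$ unless another pair is named. The double exchange sometimes has to route vertices through another class of $\mathcal A'$, so we need the results of the last two sections for that class after $W$ has been modified. Here it matters that $t$ was minimized over all extremal colorings and not only for one.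

\begin{lemma}\label{lem:stillterminal}
Let $f^*$ come from a tight variant $(W^*,B^*)$ of $(f,W)$, and let $X\in\mathcal A'\setminus\{W\}$. Then $(f^*,X)$ is a terminal pair.
\end{lemma}

\begin{proof}
The coloring $f^*$ is extremal by (V3), and $p\notin X$ by Lemma~\ref{lem:choice}(iii). The arcs within $\mathcal A^\circ\cup\{\infty\}$ are the same in $\Gamma(f)$ and $\Gamma(f^*)$. Moreover, $W^*$ has arcs to the same elements of $\mathcal A^\circ\cup\{\infty\}$ as $W$, because every vertex of $S$ that is addable to a class of $\mathcal A^\circ$ lies in $M\subseteq W\cap W^*$, and $|W^*|=|W|$. By Lemma~\ref{lem:choice}(i), each $Z\in\mathcal A\setminus\mathcal A'$ has a path to $\infty$ in $\Gamma(f)$ that avoids $W$ and $X$, and this is a path in $\Gamma(f^*)-X$. Since $X$ is terminal in $f$, there is a path from $W$ to $\infty$ in $\Gamma(f)-X$; replacing its first vertex by $W^*$ gives a path in $\Gamma(f^*)-X$. Hence $\mathcal A_{f^*}(X)\subseteq\mathcal A'\setminus\{X,W\}$ has fewer than $t$ elements, and it is empty by the minimality of $t$.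
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (-3,0) ellipse (1.1 and 0.7);
\draw[gray] (0,0) ellipse (1.1 and 0.7);
\draw[gray] (3,0) ellipse (1.1 and 0.7);
\node[gray] at (-3.75,0) {$T_1$};
\node[gray] at (-0.75,0) {$T_2$};
\node[gray] at (3.75,0) {$T_3$};
\draw (0,-1.6)--(-3,0)--(-1.3,1.8)--(0,0)--(1.3,1.8)--(3,0)--(0,-1.6)--(0,0);
\draw (-3,0)--(1.3,1.8);
\draw (3,0)--(-1.3,1.8);
\fill (-3,0) circle (2pt) node[below left] {$m_1$};
\fill (0,0) circle (2pt) node[below right] {$m_2$};
\fill (3,0) circle (2pt) node[below right] {$m_3$};
\fill (0,-1.6) circle (2pt) node[below] {$c$};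
\fill (-1.3,1.8) circle (2pt) node[above] {$q$};
\fill (1.3,1.8) circle (2pt) node[above] {$q'$};
\end{tikzpicture}
\caption{Two nonadjacent vertices $q,q'$ outside a tree, each with three neighbors in it and with the same median $c$. The tree minus $c$ has components $T_1,T_2,T_3$. Each segment is a path, possibly a single edge, whose interior lies in $T_i$; the three paths from $m_i$ share only $m_i$. Deleting any two of $m_1,m_2,m_3$ destroys all cycles.}\label{fig:double}
\end{figure}

Let $(W^*,B^*)$ be a tight variant of $(f,W)$, let $T^*$ be a component of $G[W^*]$, and let $q\ne q'$ be nonadjacent vertices of $B^*$ of type I on $T^*$ with the same center $c$, both nonadjacent to $c$. By Lemma~\ref{lem:three}(i), $d_{W^*}(c)=3$, so $T^*-c$ has three components $T_1,T_2,T_3$, and by (M1) each $T_i$ contains exactly one neighbor of each of $c,q,q'$. Let $m_i$ be the median in $T_i$ of these three neighbors (Figure~\ref{fig:double}), and let $\delta_i$ be the degree of $m_i$ in $G[T^*+q+q']$. The vertices $m_1,m_2,m_3$ are pairwise nonadjacent, since they lie in different components of $T^*-c$.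

\begin{lemma}[Double exchange]\label{lem:double}
In this situation all $m_i$ are rigid, $\delta_1=\delta_2=\delta_3=3$, and for $i\ne l$ the pair $(W^*-m_i-m_l+q+q',\ B^*-q-q'+m_i+m_l)$ is a tight variant.
\end{lemma}

\begin{proof}
For $i\ne l$ let $W_{il}=W^*-m_i-m_l+q+q'$ and $B_l=B^*-q-q'+m_l$.

\emph{Step 1: $G[W_{il}]$ is a forest.} Let $h$ be the third index. The vertices $c,q,q'$ are pairwise nonadjacent and each has one neighbor in $T_h$, so $T_h+c+q+q'$ induces a tree. By (M1), each component of $T_i-m_i$ or $T_l-m_l$ sends at most one edge to $\{c,q,q'\}$, and it has no other outgoing edges in $G[W_{il}]$. The vertices $q,q'$ have no neighbors in $W^*\setminus T^*$. The gluing principle applies.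

\emph{Step 2: $\delta_i\ge3$.} For each $v\in\{c,q,q'\}$ take the edge $m_iv$ if $m_i\sim v$, and otherwise the first edge of the path in $T_i$ from $m_i$ to the neighbor of $v$. By (M1) these three edges are distinct.

\emph{Step 3: all $m_i$ are rigid.} Suppose $m_i\in M$, and let $l\ne i$. Since $S-m_i=W_{il}\cup B_l$, Lemma~\ref{lem:exit} shows that $B_l$ is not evenly colorable. By Lemma~\ref{lem:absorb}(i), $m_l$ has at least $4b-1$ neighbors in $B^*-q-q'$. So $d_S(m_l)\ge 4b-1+\delta_l\ge 4b+2>2b+1$, and $m_l\in M$ by \eqref{eq:rigid}. Repeating the argument with $l$ in place of $i$, we find that all three $m_j$ lie in $M\subseteq W$ and satisfy $d_S(m_j)\ge 4b+2$.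

So neither median can be absorbed by $B^*$. But having so many neighbors in $S$, the medians have few in the other classes of $\mathcal A'$. The plan is to put both $m_1$ and $m_2$ into such classes and to send a different vertex down to $B^*$. By \eqref{eq:W},
\[
d_{A'\setminus W}(m_j)\le 2t-2b-1\qquad(j=1,2,3).
\]
Hence $t\ge b+1$, and for each $j$ at most $t-b-1$ classes $X\in\mathcal A'\setminus\{W\}$ have $d_X(m_j)\ge2$. On the other hand, $q$ is rigid and $d_{W^*}(q)=3$, so the numbers $d_X(q)-2$ with $X\in\mathcal A^\circ$ are nonnegative and have sum at most $2k-1-3-2(a-1)=2b-2$. Thus at most $b-1$ of the $t-1$ classes in $\mathcal A'\setminus\{W\}$ have $d_X(q)\ge4$, and at least $t-b$ have $d_X(q)\le3$. So for $j=1,2$ there is $X_j\in\mathcal A'\setminus\{W\}$ with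
\[
d_{X_j}(q)\le3,\qquad d_{X_j}(m_j)\le1 .
\]
Let $f^*$ come from $(W^*,B^*)$. By Lemma~\ref{lem:stillterminal}, $(f^*,X_j)$ is a terminal pair, with trivial variant $(X_j,B^*)$. Parts (iii) and (ii) of Lemma~\ref{lem:absorb} give a vertex $x_j\in X_j$ that is not addable to any class of $\mathcal A(f^*)\setminus\{X_j\}$ and such that $B^*-q-q'+x_j$ is evenly colorable. Let $\Gamma^\circ$ be the subdigraph of $\Gamma(f)$ induced by $\mathcal A^\circ\cup\{\infty\}$; every class of $\mathcal A^\circ$ reaches $\infty$ in it.

Suppose $X_1=X_2=X$, and let $X'=X+m_1+m_2-x_1$. It induces a forest, since $m_1\not\sim m_2$ and each $m_j$ has at most one neighbor in $X$. If $X$ is small, replace $X$ by $X'$, which has size $s$. Otherwise take a path $X\to Y_1\to\dots\to\infty$ in $\Gamma^\circ$ with first arc due to $x_0\in X$. Then $x_0\ne x_1$, because $x_1$ is not addable to $Y_1$. Replace $X$ by $X'-x_0$, of size $s$, and push $x_0$ along $Y_1\to\dots\to\infty$.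

Suppose $X_1\ne X_2$. The roles of the indices $1$ and $2$ are symmetric, so we may assume that the distance from $X_2$ to $\infty$ in $\Gamma^\circ$ is at most that from $X_1$. Then a shortest path from $X_2$ to $\infty$ in $\Gamma^\circ$ avoids $X_1$. Push $m_2$ along it, and replace $X_1$ by $X_1+m_1-x_1$.

In both cases the classes of $\mathcal A^\circ$ have been replaced by forests that cover $\bigcup\mathcal A^\circ+m_1+m_2-x_1$ and have the old sizes, except that one small class has grown to size $s$. Together with $W_{12}$ and the $b$ classes of $B^*-q-q'+x_1$, they form an equitable tree coloring of $G$. This contradiction proves Step 3.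

\emph{Step 4: the variant.} By Lemma~\ref{lem:absorb}(ii), $B_i$ is evenly colorable. The $\delta_l$ neighbors of $m_l$ in $T^*+q+q'$ are not in $B_i$, because $m_l\not\sim m_i$. So $d_{B_i}(m_l)\le 2b+1-\delta_l\le 2b-2$ by \eqref{eq:rigid}, and Lemma~\ref{lem:even}(ii) colors $B_i+m_l$. Since $m_i,m_l\notin M$, we have $M\subseteq W_{il}$. So $(W_{il},B_i+m_l)$ is a variant. As $q\not\sim q'$ and $m_i\not\sim m_l$,
\[
e(W_{il})=e(W^*)+6-\delta_i-\delta_l ,
\]
and $e(W_{il})\ge e(W)=e(W^*)$ by (V3). With Step 2 this gives $\delta_i=\delta_l=3$ and tightness.
\end{proof}

\section{Triad systems}\label{sec:triad}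

Consider $r$ pairwise nonadjacent vertices of type I on one tree $T$. Every vertex of $T$ that some sequence of single and double exchanges removes from $T$ is rigid, and we need $r$ such vertices. Record each reachable state by the $r$-element set $Q$ of vertices that are currently outside the tree. We need the union of all these sets to have at least $2r$ elements: the $r$ original vertices and $r$ vertices of $T$. This is a statement about trees alone, and we isolate it.

\begin{definition}\label{def:triad}
A \emph{triad system} is a graph $H$ with a nonempty family $\mathcal Q$ of subsets of $V(H)$ such that, with $D=\bigcup\mathcal Q$ and $N=V(H)\setminus D$, the following three conditions hold.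
\begin{itemize}
\item[(T0)] $D$ is independent, every $d\in D$ has exactly three neighbors (which lie in $N$), and $H-Q$ is a tree for every $Q\in\mathcal Q$.
\item[(T1)] For $q\in Q\in\mathcal Q$ let the \emph{center} $c_Q(q)$ be the median in $H-Q$ of the three neighbors of $q$. Then $Q-q+c_Q(q)\in\mathcal Q$.
\end{itemize}
By (T1), centers lie in $D\setminus Q$. So a center $c=c_Q(q)$ has degree $3$ in $H-Q$ and is not adjacent to $q$, and by (M1) each of the three components $Z_1,Z_2,Z_3$ of $H-Q-c$ contains exactly one neighbor of $c$ and exactly one neighbor of $q$.
\begin{itemize}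
\item[(T2)] If $q\ne q'$ in $Q\in\mathcal Q$ have the same center $c$, and $m_i$ is the median in $Z_i$ of the neighbors of $c,q,q'$ in $Z_i$, then $Q-q-q'+m_i+m_l\in\mathcal Q$ for all $i\ne l$.
\end{itemize}
\end{definition}

Counting the edges of the tree $H-Q$ gives $|E(H)|-3|Q|=|V(H)|-|Q|-1$. So all $Q\in\mathcal Q$ have the same size $r$, the \emph{rank} of the system.

\begin{example}
In $K_{2,3}$ with small side $\{q,c\}$, the family $\{\{q\},\{c\}\}$ is a triad system with $r=1$ and $|D|=2$. In $K_{3,r+1}$ with $r\ge2$, the $r$-subsets of the side of size $r+1$ satisfy (T0) and (T1), since $H-Q$ is a claw whose middle vertex is the center of every $q\in Q$; but $|D|=r+1<2r$. Here (T2) fails, so (T2) cannot be omitted from the next lemma. If every edge of $K_{3,3}$ is subdivided once, the six pairs of original vertices on the same side form a triad system with $r=2$ and $|D|=6$.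
\end{example}

\begin{lemma}\label{lem:triad}
Every triad system of rank $r$ satisfies $|D|\ge 2r$.
\end{lemma}

The proof deletes an element $g\in D$ and passes to the sets $Q$ that contain $g$. This lowers $r$ by one, so we need a second element of $D$ that disappears at the same time, that is, an element that is never in the same set $Q$ as $g$. Such pairs are found by looking at the \emph{blobs}, the components of $H[N]$. Each blob is a subtree of every tree $H-Q$. Two distinct elements of $D$ are \emph{twins} if there are two blobs to which both are adjacent.

\begin{lemma}\label{lem:blobs}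
In a triad system of rank $r$ the following hold.
\begin{itemize}
\item[(B1)] The neighbors of any $d\in D$ lie in three different blobs.
\item[(B2)] If $d,g$ are twins, $g\in Q\in\mathcal Q$ and $d\notin Q$, then $c_Q(g)=d$.
\item[(B3)] If $d,g$ are twins, then every $Q\in\mathcal Q$ contains exactly one of them.
\item[(B4)] The number of blobs is $2(|D|-r)+1$.
\item[(B5)] If $r\ge1$, then for every blob $\beta$ and every $Q\in\mathcal Q$ some element of $D\setminus Q$ is adjacent to $\beta$. Consequently every blob is adjacent to at least two elements of $D$.
\end{itemize}
\end{lemma}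

\begin{proof}
(B1) Take $Q\ni d$. If two neighbors of $d$ were in one blob, the path between them in $H-Q$ would lie in this blob. But it contains the center of $d$, which is in $D$.

(B2) Let $\beta_1,\beta_2$ be blobs adjacent to both. The set $\beta_1\cup\{d\}\cup\beta_2$ is connected in $H-Q$, so it contains the path between the neighbors of $g$ in $\beta_1$ and $\beta_2$. This path contains $c_Q(g)\in D$, and $d$ is the only candidate.

(B3) If $d,g\notin Q$, then $H-Q$ contains a cycle through $d,\beta_1,g,\beta_2$. Suppose that twins $q,q'$, with common blobs $\beta_1,\beta_2$, both lie in $Q$. Let $c=c_Q(q)$ and $Q_1=Q-q+c\in\mathcal Q$. Then $q'\in Q_1$ and $q\notin Q_1$, so $c_{Q_1}(q')=q$ by (B2). Hence the neighbors of $q'$ lie in three different components of $H-Q_1-q=H-Q-c$, and $c_Q(q')=c$ by (M2). So (T2) applies to $q,q'$. Let $Z_i$ be the component of $H-Q-c$ that contains $\beta_1$. The unique neighbors of $q$ and $q'$ in $Z_i$ are their neighbors in $\beta_1$, and $m_i$ lies on the path between them, so $m_i\in\beta_1\subseteq N$. But $m_i\in D$ by (T2).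

(B4) Let $\nu$ be the number of blobs. Contracting each blob of $H-Q$ to a vertex gives a tree with $\nu+|D|-r$ vertices. Its edges are the $3(|D|-r)$ edges at elements of $D\setminus Q$. So $3(|D|-r)=\nu+|D|-r-1$.

(B5) The tree $H-Q$ contains $\beta$ and a center, which is not in $\beta$. So an edge of $H-Q$ leaves $\beta$, and its other end is in $D\setminus Q$. If $d$ were the only element of $D$ adjacent to $\beta$, a set $Q\ni d$ would violate this.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:triad}]
For $g\in D$ let $\mathcal Q_g=\{Q-g: g\in Q\in\mathcal Q\}$ and $D_g=\bigcup\mathcal Q_g\subseteq D-g$. Then $(H-g,\mathcal Q_g)$ is a triad system of rank $r-1$. Indeed, elements of $D_g$ are not adjacent to $g$, so they keep their three neighbors. Since $(H-g)-(Q-g)=H-Q$, the trees, centers and medians do not change. The sets $Q-q+c_Q(q)$ and $Q-q-q'+m_i+m_l$ with $q,q'\in Q-g$ still contain $g$.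

The bound alone does not carry the induction, so we also describe the case of equality. We prove by induction on $r$ that in every triad system of rank $r$:
\begin{itemize}
\item[(i)] $|D|\ge 2r$;
\item[(ii)] if $|D|=2r>0$, then there are twins;
\item[(iii)] if $|D|=2r$, then in each $Q\in\mathcal Q$ distinct elements have distinct centers.
\end{itemize}
For $r=0$ we have $D=\emptyset$ and nothing to prove. Let $r\ge1$.

\emph{Case 1: there are twins $d,g$.} Then (ii) holds. By (B3), $D_g\subseteq D\setminus\{d,g\}$, so $|D|\ge 2+2(r-1)=2r$ by (i) for $\mathcal Q_g$. Let $|D|=2r$ and $Q\in\mathcal Q$. By (B3), after swapping names, $g\in Q$ and $d\notin Q$. We have $|D_g|=2(r-1)$, so by (iii) for $\mathcal Q_g$ the elements of $Q-g$ have distinct centers. These centers lie in $D_g$, which does not contain $d$, and $c_Q(g)=d$ by (B2). So (iii) holds.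

\emph{Case 2: there are no twins, and some blob is adjacent to exactly two elements $x,y$ of $D$.} By (B5) no $Q\in\mathcal Q$ contains both, so $D_y\subseteq D\setminus\{x,y\}$ and $|D|\ge 2r$. We show that $|D|>2r$; then (ii) and (iii) are vacuous. Suppose $|D|=2r$. If $r=1$, then $D=\{x,y\}$, there are three blobs by (B4), and $x,y$ are adjacent to all of them by (B5), so they are twins. Let $r\ge2$ and choose $Q\ni y$. We have $D_y=D\setminus\{x,y\}$, of size $2(r-1)$. By (iii) for $\mathcal Q_y$, the $r-1$ elements of $Q-y$ have distinct centers, all in the set $(D\setminus Q)-x$, which has $r-1$ elements. So every element of $(D\setminus Q)-x$ is the center of some $q\in Q-y$. The smallest subtree of $H-Q$ that contains the $r\ge2$ elements of $D\setminus Q$ has at least two leaves, and all its leaves are in $D\setminus Q$. Let $d\ne x$ be such a leaf. All other elements of $D\setminus Q$ lie in one component of $H-Q-d$, so two of the three components are contained in $N$. Such a component is connected in $H[N]$ and contains the blob of each of its vertices, so it is a blob. Now $d=c_Q(q)$ for some $q\in Q-y$, and both $d$ and $q$ have a neighbor in each component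 of $H-Q-d$. So $d,q$ are twins, a contradiction.

\emph{Case 3: there are no twins, and every blob is adjacent to at least three elements of $D$.} By (B5) this is the only remaining case; we show that it does not occur. Counting adjacent pairs of an element of $D$ and a blob with (B1) and (B4) gives $3|D|\ge 3\bigl(2(|D|-r)+1\bigr)$, that is, $|D|\le 2r-1$. Take $q\in Q\in\mathcal Q$. By (i), $|D_q|\ge 2(r-1)$, so $D_q=D-q$ and $|D_q|=2(r-1)$. If $r=1$, then $D=\{q\}$, although $c_Q(q)\in D-q$. If $r\ge2$, then (ii) gives twins in $(H-q,\mathcal Q_q)$. The blobs of this system are the components of $(H-q)-D_q=H-D$, which are the blobs of $(H,\mathcal Q)$. So these are twins in $(H,\mathcal Q)$, a contradiction.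
\end{proof}

\section{Proof of the key inequality}\label{sec:key}

Fix $W\in\mathcal A'$ and an independent set $J\subseteq B$. Types, centers, ends and paths refer to the trivial variant $(W,B)$ unless another variant is named. Independence of $J$ is used throughout: moving elements of $J$ into $W$ gives no new neighbor to the other elements of $J$.

Let $J_2$ be the set of $y\in J$ with $d_W(y)=2$, and let $J_{\mathrm I}$ and $J_{\mathrm{II}}$ be the sets of $y\in J$ with $d_W(y)=3$ of type I and II. Since $d_W(y)\ge2$ for all $y\in B$,
\[
\sum_{y\in J}\omega_W(y)=2|J_2|+|J_{\mathrm{II}}|+|J_{\mathrm I}| .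
\]
We distribute the first two terms as \emph{loads}: each $y\in J_2$ puts load $1$ on each of its two neighbors in $W$, and each $y\in J_{\mathrm{II}}$ puts load $\frac12$ on each of its two ends. The total load is $2|J_2|+|J_{\mathrm{II}}|$. A vertex with positive load is rigid by Lemmas~\ref{lem:two} and~\ref{lem:three}(ii) and is not isolated in $G[W]$, so it is in $R_W$. Call a vertex \emph{free} if it is in $R_W$ and has load $0$. For a component $T$ of $G[W]$, let $J_{\mathrm I}(T)$ be the set of elements of $J_{\mathrm I}$ that are of type I on $T$. Proposition~\ref{prop:key} follows from the next two lemmas: by the first, $R_W$ contains at least $2|J_2|+|J_{\mathrm{II}}|$ vertices of positive load, and by the second, at least $|J_{\mathrm I}|$ free vertices.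

\begin{lemma}\label{lem:load}
Every vertex of $W$ has load at most $1$.
\end{lemma}

\begin{lemma}\label{lem:free}
Every component $T$ of $G[W]$ contains at least $|J_{\mathrm I}(T)|$ free vertices.
\end{lemma}

\begin{proof}[Proof of Lemma~\ref{lem:load}]
Let $w\in W$ lie in the component $T$ of $G[W]$. Suppose first that $w$ is adjacent to some $y\in J_2$; then $T$ is the path of $y$. Any other element of $J$ that loads $w$ has two neighbors in $T$ and at most three in $W$, so it is adjacent to $y$ by Lemma~\ref{lem:adj}, contrary to the independence of $J$. So the load of $w$ is $1$.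

It remains to show that $w$ is not an end of three elements $y_1,y_2,y_3$ of $J_{\mathrm{II}}$. Suppose it is, and let the neighbors of $y_i$ in $W$ be $w,r_i,g_i$ with $r_i\in T$ and $g_i\notin T$. We will remove two vertices from $W$ in such a way that all three $y_i$ fit in; inserting two of them then gives a variant that violates (V1).

\emph{Position of the $r_i$ and $g_i$.} By Lemma~\ref{lem:three}(ii), $W-w+y_1$ is the first part of a variant. For $j=2,3$ the neighbors of $y_j$ in it are $r_j,g_j$, and $y_j$ is not addable to it by (V1), so $r_j$ and $g_j$ are joined by a path in $G[W-w+y_1]$. There are no edges between $T-w$ and $W\setminus T$, so this path passes through $r_1,y_1,g_1$ in this order. Hence $r_1,r_2,r_3$ lie in one component $K$ of $T-w$, and $g_1,g_2,g_3$ lie in one component $T''\ne T$ of $G[W]$. Let $r$ be the median of $r_1,r_2,r_3$ in $K$.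

\emph{$w$ and $r$ are rigid.} Ends are rigid, which settles $w$, and $r$ if $r\in\{r_1,r_2,r_3\}$. Otherwise $r_1,r_2,r_3$ lie in three different components of $K-r$. The unique neighbor of $w$ in $K$ is $r$ or lies in one of the components of $K-r$, so for some $i$ it is not in the component of $r_i$. Then the path of $T$ from $w$ to $r_i$ passes through $r$, and $r$ is rigid by Lemma~\ref{lem:three}(ii).

\emph{$G[W-w-r+y_1+y_2+y_3]$ is a forest.} The $y_i$ are pairwise nonadjacent and each has exactly one neighbor in $T''$, so $T''+y_1+y_2+y_3$ induces a tree. The other edges at the $y_i$ go to those $r_i$ that differ from $r$. By (M1) they go to pairwise different components of $K-r$, and these are components of $G[W-w-r]$. The gluing principle applies.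

\emph{The variant.} Let $W_2=W-w-r+y_1+y_2$ and $B'=B-y_1-y_2+r$. Since $y_1$ has the two neighbors $w,r_1$ in $T$ and $r\in T$ is rigid, $B'$ is evenly colorable by Lemma~\ref{lem:absorb}(ii). Since $w$ is rigid and adjacent to $y_1,y_2\notin B'$, we get $d_{B'}(w)\le 2b-1$ from \eqref{eq:rigid}, and Lemma~\ref{lem:even}(ii) colors $B'+w$. Also $M\subseteq W_2$. So $(W_2,B'+w)$ is a variant in which $y_3\in B'$ is addable to $W_2$, contrary to (V1).
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:free}]
Let $J_1=J_{\mathrm I}(T)$ and $m=|J_1|$. We may assume $m\ge1$, so $|T|\ge3$. There are no edges between $T\cup J_1$ and $W\setminus T$. Free vertices come from the following observation.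

\smallskip
\noindent$(\star)$ \emph{If $O\subseteq T$, $I\subseteq J_1$ and $\bigl((W\setminus O)\cup I,\ (B\setminus I)\cup O\bigr)$ is a variant, then every $v\in O$ is free.}
\smallskip

Let $W'=(W\setminus O)\cup I$. Since $M\subseteq W'$, the vertex $v$ is rigid, and $d_W(v)\ge1$ because $|T|\ge3$. Suppose that $y'\in J$ loads $v$. If $y'\in J_2$, then $T$ is its path, and an element of $J_1$ has three neighbors in $T$ and is not adjacent to $y'$, contrary to Lemma~\ref{lem:adj}. If $y'\in J_{\mathrm{II}}$ has ends $v,q_2\in T$ and third neighbor $q_3\notin T$, then its neighbors in $W'$ are among $q_2,q_3$, and these are not in one component of $G[W']$. So $y'\in B\setminus I$ is addable to $W'$, contrary to (V1). This proves $(\star)$.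

By Lemma~\ref{lem:three}(i) and $(\star)$ with $O=\{c\}$, $I=\{y\}$, the center $c$ of every $y\in J_1$ is free. This settles $m=1$, and $m=2$ when the two centers differ.

\emph{$m=2$ with a common center $c$.} Let $J_1=\{y_1,y_2\}$. By Lemma~\ref{lem:three}(i), $c$ is adjacent to neither $y_i$ if $d_W(c)=3$ and to both if $d_W(c)=2$. In the first case Lemma~\ref{lem:double} for $(W,B)$ and $(\star)$ with $O=\{m_1,m_2\}$, $I=J_1$ give two free vertices. In the second case $W_1=W-c+y_1$ is the first part of a tight variant. The forest $T-c$ has two components, and by (M1) $y_1$ has one neighbor in each, so $T-c+y_1$ is a component of $G[W_1]$. The vertex $y_2$ has exactly two neighbors in $W_1$, both in this component, which is therefore the path of $y_2$ with respect to $W_1$. By Lemma~\ref{lem:two}, $W_1-v+y_2=W-c-v+y_1+y_2$ is the first part of a variant for every $v\in T-c$. By $(\star)$ all vertices of $T$ are free, and $|T|\ge3$.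

\emph{$m\ge3$.} For $Q\subseteq T\cup J_1$ with $|Q|=m$ put
\[
P_Q=(T\cup J_1)\setminus Q,\qquad W_Q=(W\setminus T)\cup P_Q,\qquad B_Q=S\setminus W_Q=(B\setminus J_1)\cup Q .
\]
If $(W_Q,B_Q)$ is a tight variant, then $e(P_Q)=e(W)-e(W\setminus T)=e(T)$. So the forest $G[P_Q]$ has as many vertices and edges as the tree $T$; it is a tree, and a component of $G[W_Q]$. Let $\mathcal Q$ be the family of those $Q$ for which
\begin{itemize}
\item[($\alpha$)] $(W_Q,B_Q)$ is a tight variant, and
\item[($\beta$)] $Q$ is independent and every $q\in Q$ has exactly three neighbors in $P_Q$.
\end{itemize}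
Then $J_1\in\mathcal Q$. For $Q\in\mathcal Q$, every $q\in Q$ is of type I on $P_Q$ with respect to $(W_Q,B_Q)$. We show that $\mathcal Q$ is closed under both exchanges.

\smallskip
\noindent(E1) \emph{Let $q\in Q\in\mathcal Q$ have center $c$ in $P_Q$. Then no element of $Q-q$ is adjacent to $c$, and $Q_1=Q-q+c\in\mathcal Q$.}
\smallskip

We have $W_{Q_1}=W_Q-c+q$, so ($\alpha$) holds for $Q_1$ by Lemma~\ref{lem:three}(i). By the same lemma $c$ has exactly three neighbors in $P_{Q_1}=P_Q-c+q$: three in $P_Q$ if $c\not\sim q$, and two in $P_Q$ together with $q$ if $c\sim q$. Suppose that $x\in Q-q$ is adjacent to $c$. Then $x$ has exactly two neighbors in $W_{Q_1}$, and $P_{Q_1}$ is its path. Since $m\ge3$, there is $x'\in Q\setminus\{q,x\}$. It is not adjacent to $x$, all its neighbors in $W_{Q_1}$ lie in $P_{Q_1}$, and there are at most three of them by ($\beta$) and at least two by (V1). This contradicts Lemma~\ref{lem:adj}. So $Q_1$ is independent, and the elements of $Q-q$ have the same three neighbors in $P_{Q_1}$ as in $P_Q$. This is ($\beta$) for $Q_1$. (The third element $x'$ is the reason why $m=2$ was treated separately.)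

\smallskip
\noindent(E2) \emph{Let $q\ne q'$ in $Q\in\mathcal Q$ have the same center $c$ in $P_Q$. Then neither is adjacent to $c$, and with the medians $m_1,m_2,m_3$ of Lemma~\ref{lem:double} for $(W_Q,B_Q)$ and $T^*=P_Q$, we have $Q_2=Q-q-q'+m_i+m_l\in\mathcal Q$ for $i\ne l$.}
\smallskip

By (E1) for $q$ and for $q'$, we have $q'\not\sim c$ and $q\not\sim c$. So Lemma~\ref{lem:double} applies and gives ($\alpha$) for $Q_2$. The medians are pairwise nonadjacent and have degree $3$ in $G[P_Q+q+q']$. So $m_i$ and $m_l$ have exactly three neighbors in $P_{Q_2}=P_Q-m_i-m_l+q+q'$, and the third median has degree $3$ in $G[P_{Q_2}]$, which is therefore not a path. If some $x\in Q\setminus\{q,q'\}$ were adjacent to $m_i$ or $m_l$, it would have at most two neighbors in $W_{Q_2}$, hence exactly two by (V1), both in $P_{Q_2}$, and $P_{Q_2}$ would be a path by Lemma~\ref{lem:two}. So $Q_2$ is independent, the elements of $Q\setminus\{q,q'\}$ keep their three neighbors, and ($\beta$) holds.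

\smallskip
The union $D=\bigcup\mathcal Q$ need not be independent in $G$; for instance, a center may be adjacent to the vertex it is exchanged with. We repair this by subdividing. Let $H$ be obtained from $G[T\cup J_1]$ by subdividing every edge once. We claim that $(H,\mathcal Q)$ is a triad system.

(T0) The set $D\subseteq T\cup J_1$ is independent in $H$. By ($\beta$), every $d\in D$ has degree $3$ in $G[T\cup J_1]$, hence in $H$. As $Q$ is independent in $G$, the graph $H-Q$ is the subdivision of the tree $G[P_Q]$ with one leaf attached for each edge between $Q$ and $P_Q$; it is a tree.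

(T1) The neighbors of $q\in Q$ in $H$ are three leaves of $H-Q$ attached at the three neighbors of $q$ in $P_Q$. By (M3), the center of $q$ in $H-Q$ is its center in $G[P_Q]$, and (T1) is (E1).

(T2) Let $q\ne q'$ in $Q$ have the same center $c$. By (E2) and Lemma~\ref{lem:three}(i), the three neighbors of $c$ in $G[T\cup J_1]$ lie in $P_Q$, one in each component $T_i$ of $G[P_Q]-c$. The component $Z_i$ of $H-Q-c$ is the subdivision of $T_i$ with leaves attached, and the neighbors of $c,q,q'$ in $Z_i$ are three distinct leaves attached at the neighbors of $c,q,q'$ in $T_i$. By (M3) their median is the vertex $m_i$ of Lemma~\ref{lem:double}, and (T2) is (E2).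

The rank of the system is $m$, so $|D|\ge 2m$ by Lemma~\ref{lem:triad}, and $|D\cap T|\ge|D|-|J_1|\ge m$. Each $v\in D\cap T$ lies in some $Q\in\mathcal Q$, and $(W_Q,B_Q)$ is a variant of the form in $(\star)$ with $O=Q\cap T$ and $I=J_1\setminus Q$. So $v$ is free.
\end{proof}

This completes the proof of Proposition~\ref{prop:key}, and with it the proof of Theorem~\ref{thm:main} and of the conjecture of Wu, Zhang, and Li.

\begin{thebibliography}{1}

\bibitem{GLS}
Yuping Gao, Allan Lo, and Songling Shan,
\emph{Equitable tree colouring of graphs},
arXiv:2604.13606 (2026).

\end{thebibliography}
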